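# Speaking about end-extensions in the language of arbitrary extensions

## 1. On arithmetic formulas the two modalities agree

Fix a consistent computably enumerable extension $\mathrm{PA}^+$ of Peano Arithmetic; the central case is PA itself. A *model of arithmetic* is a model of $\mathrm{PA}^+$. If $M\subseteq N$ are models, $N$ is an *extension* of $M$. It is an *end-extension* if no new element lies below an old one: $a\in M$, $b\in N$ and $b\le a$ imply $b\in M$. Every model is an end-extension of itself.

Two small examples. Each extension of $\mathbb N$ to a model of PA is an end-extension, since in a model of PA the only elements below a numeral are numerals. But if $M$ is nonstandard and $d\in M$ is nonstandard, then by compactness $M$ has an elementary extension with a new element $c<d$: the conditions $c<d$ and $c\ne a$ ($a\in M$) are finitely satisfiable in $M$, because $[0,d]$ is infinite. That extension is not an end-extension.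

View the models of arithmetic as possible worlds, with two ways to move from one world to another. For $\bar a\in M$,

$$M\models\Diamond_\uparrow\varphi(\bar a)\iff \varphi(\bar a)\text{ holds in some end-extension of }M\text{ that is a model of arithmetic},$$
$$M\models\Diamond_x\varphi(\bar a)\iff \varphi(\bar a)\text{ holds in some extension of }M\text{ that is a model of arithmetic},$$

and $\Box_\uparrow=\neg\Diamond_\uparrow\neg$, $\Box_x=\neg\Diamond_x\neg$. Let $\mathcal L^{\Diamond_x}_{\rm arith}$ be the closure of the first-order language of arithmetic under Boolean connectives, quantifiers and $\Diamond_x$. It is evaluated in each model by the usual recursion; quantifiers range over the current model, and parameters keep their values in extensions. $\mathcal L^{\Diamond_\uparrow}_{\rm arith}$ is defined in the same way with $\Diamond_\uparrow$.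

The problem, from Joel David Hamkins, "The modal logic of arithmetic potentialism and the universal algorithm" (arXiv:1801.04599, 2018), asks whether $\Diamond_\uparrow$ is expressible in $\mathcal L^{\Diamond_x}_{\rm arith}$. That is: given $\varphi(\bar x)$ in $\mathcal L^{\Diamond_x}_{\rm arith}$, is there $\psi(\bar x)$ in the same language with $M\models\Diamond_\uparrow\varphi(\bar a)\iff M\models\psi(\bar a)$ for all $M$ and all $\bar a\in M$?

We begin with $\varphi$ purely arithmetic. Fix a primitive recursive enumeration $\mathrm{ax}(0),\mathrm{ax}(1),\dots$ of axioms of $\mathrm{PA}^+$ and a single sentence $\iota$ axiomatizing $I\Sigma_1$, and put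
$$T_k=\{\iota\}\cup\{\mathrm{ax}(i):i<k\}.$$
$\mathrm{Con}(\cdot)$ is the usual $\Pi_1$ consistency statement, $\underline a$ is the numeral of $a$, and $\omega$ is identified with the standard cut of any model. We use textbook facts, with full proofs in Kaye, *Models of Peano Arithmetic*, and Hájek–Pudlák, *Metamathematics of First-Order Arithmetic*. The first four are these.

**Fact 1 (MRDP, provable in PA).** If $N\subseteq N'$ are models of PA, then $N\preceq_{\Delta_0}N'$. So $\Sigma_1$ formulas go up and $\Pi_1$ formulas go down.

**Fact 2 (overspill, coding, Skolem functions).** In a nonstandard model of PA, a formula with parameters that holds of all $k\in\omega$ holds of some nonstandard $k$. Let $x\,\varepsilon\,y$ be a $\Delta_0$ formula saying "the $x$-th binary digit of $y$ is $1$". In a model of PA every subset of $[0,E)$ definable with parameters has the form $\{x<E:x\,\varepsilon\,\alpha\}$ for some $\alpha<2^E$. PA has definable Skolem functions. The graph of $x\mapsto 2^x$ is $\Delta_0$.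

**Fact 3 (Mostowski reflection).** For each formula $\tau(\bar x)$: $\mathrm{PA}\vdash\forall\bar x\,(\tau(\bar x)\to\mathrm{Con}(\ulcorner\tau(\dot{\bar x})\urcorner))$.

**Fact 4 (arithmetized completeness).** If $M\models\mathrm{PA}$ and $S\ni\iota$ is an $M$-definable set of ($M$-)sentences with $M\models\mathrm{Con}(S)$, then $M$ has an end-extension $N$, with $a\in M$ identified with the value of $\underline a$, such that $N\models\theta(\bar a)$ whenever $\theta$ is a standard formula and $\theta(\underline{\bar a})\in S$.

Fact 3 applied to $\bigwedge T_k\wedge\tau$ gives the form used throughout: for $N\models\mathrm{PA}^+$ and $k\in\omega$,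
$$N\models\tau(\bar a)\ \Longrightarrow\ N\models\mathrm{Con}(T_k+\tau(\underline{\bar a})).\tag{1}$$

**Proposition 1.** For first-order arithmetic $\varphi$, all models of arithmetic $M$ and $\bar a\in M$: $M\models\Diamond_\uparrow\varphi(\bar a)\iff M\models\Diamond_x\varphi(\bar a)$.

**Proof.** Left to right is trivial, and if $M$ is standard then every extension is an end-extension. Let $M$ be nonstandard and let $M\subseteq N\models\mathrm{PA}^+$ with $N\models\varphi(\bar a)$. For each $k\in\omega$, (1) gives $N\models\mathrm{Con}(T_k+\varphi(\underline{\bar a}))$. This is a $\Pi_1$ statement about $\bar a$, so it goes down to $M$ by Fact 1. By overspill $M\models\mathrm{Con}(T_k+\varphi(\underline{\bar a}))$ for some nonstandard $k$. Fact 4 gives an end-extension of $M$ satisfying $\varphi(\bar a)$ and every $\mathrm{ax}(i)$ with $i\in\omega$, that is, $\mathrm{PA}^+$. $\square$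

So for arithmetic $\varphi$ we may take $\psi=\Diamond_x\varphi$. What changes when $\varphi$ itself contains $\Diamond_x$? The proof handed $\varphi$ to the consistency predicate inside $M$. A formula whose truth at $N$ depends on extensions of $N$ is not a sentence that $M$ can put into a theory. We first see that this is not a mere defect of the proof.

## 2. The standard cut, coded reals, and a formula that separates the modalities

**Fact 5 (uniform second incompleteness).** $\mathrm{PA}\vdash\forall x\,(\mathrm{Con}(T_x)\to\mathrm{Con}(T_x+\neg\mathrm{Con}(T_{\dot x})))$.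

This is the usual argument with a parameter. Let $\mathrm{Pr}(x,\cdot)$ be provability from $T_x$, and choose $G$ with $I\Sigma_1\vdash G(x)\leftrightarrow\neg\mathrm{Pr}(x,\ulcorner G(\dot x)\urcorner)$. Since $T_x\supseteq I\Sigma_1$, the derivability conditions hold uniformly in $x$, provably in $I\Sigma_1$. If $\mathrm{Pr}(x,G(\dot x))$, then $T_x$ proves $\mathrm{Pr}(\dot x,G(\dot x))$, hence $\neg G(\dot x)$, so $T_x$ is inconsistent. Thus $I\Sigma_1\vdash\mathrm{Con}(T_x)\to G(x)$. Therefore $\mathrm{Pr}(x,\mathrm{Con}(T_{\dot x}))\to\mathrm{Pr}(x,G(\dot x))\to\neg\mathrm{Con}(T_x)$, and the contrapositive is the claim.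

**Lemma 2 (the standard cut is definable).** Let $\mathrm{St}(x):=\Box_x\mathrm{Con}(T_x)$. In every model of arithmetic $M$, $M\models\mathrm{St}(a)\iff a\in\omega$. The same holds for $\Box_\uparrow\mathrm{Con}(T_x)$.

**Proof.** If $k\in\omega$ and $M\subseteq N\models\mathrm{PA}^+$, then $N\models\mathrm{Con}(T_k)$ by (1). Let $a$ be nonstandard. If $M\models\neg\mathrm{Con}(T_a)$, then $M$ itself refutes the box. Otherwise $M\models\mathrm{Con}(T_a+\neg\mathrm{Con}(T_{\underline a}))$ by Fact 5, and Fact 4 gives an end-extension $N\models\neg\mathrm{Con}(T_a)$. It is a model of $\mathrm{PA}^+$, since every $\mathrm{ax}(i)$ with $i\in\omega$ belongs to $T_a$. So both boxes fail at $a$. $\square$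

**Definition (coded reals).** A *real* is a subset of $\omega$. For $c\in N$ let $R_N(c)=\{n\in\omega:N\models n\,\varepsilon\,c\}$, and let $\mathrm{SSy}(N)=\{R_N(c):c\in N\}$ be the *standard system* of $N$.

For instance, if $k$ is nonstandard, then $c=\sum_{i<k}2^{2i}$ codes the set of even numbers. Three remarks will be used constantly.

*Codes keep their meaning.* If $N\subseteq N'$ and $c\in N$, then $R_{N'}(c)=R_N(c)$, by Fact 1.

*Codes can be small.* If $d\in N$ is nonstandard, every real in $\mathrm{SSy}(N)$ has a code below $d$. Indeed $2^{k+1}\le d$ for all $k\in\omega$, so by overspill for some nonstandard $k$; replace a given code by its remainder modulo $2^k$, which has the same standard digits.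

*Arithmetical properties of coded reals are expressible.* Let $A(R_1,\dots,R_j)$ be an arithmetical predicate of reals, possibly with additional number arguments. Let $A^{\mathrm{St}}(v_1,\dots,v_j)$ come from it by relativizing all quantifiers to $\mathrm{St}$ and replacing $n\in R_i$ by $n\,\varepsilon\,v_i$. By Lemma 2,
$$K\models A^{\mathrm{St}}(c_1,\dots,c_j)\iff A(R_K(c_1),\dots,R_K(c_j))\text{ is true}.\tag{2}$$
So $A^{\mathrm{St}}$ is an $\mathcal L^{\Diamond_x}_{\rm arith}$-formula, and with $\Box_\uparrow\mathrm{Con}(T_x)$ in the role of $\mathrm{St}$ it becomes an $\mathcal L^{\Diamond_\uparrow}_{\rm arith}$-formula.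

Now take the first genuinely modal example, $\varphi:=\exists c\,A^{\mathrm{St}}(c)$, "some coded real has property $A$". If $N$ is an end-extension of a nonstandard $M$, then $\mathrm{SSy}(N)=\mathrm{SSy}(M)$: a real coded in $N$ has a code below a nonstandard $d\in M$, and that code lies in $M$. Hence on nonstandard $M$ we have $\Diamond_\uparrow\varphi\equiv\varphi$. With $\Diamond_x$ it is different: by compactness every real $X$ is coded in some elementary extension of $M$, because the conditions $n\,\varepsilon\,c$ ($n\in X$) and $\neg\,n\,\varepsilon\,c$ ($n\notin X$) are finitely satisfiable. So $M\models\Diamond_x\varphi$ if and only if some real at all has property $A$.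

**Lemma 3.** There is a nonstandard model of arithmetic $M_0$ with domain $\omega$ whose elementary diagram is arithmetical.

**Proof.** Apply the effective Henkin construction to the c.e. theory $\mathrm{PA}^+\cup\{c>\underline n:n\in\omega\}$, which is consistent by compactness. The complete Henkin extension is computed by deciding one sentence at a time with an oracle for consistency of c.e. theories, so it is arithmetical. The quotient of the Henkin constants is infinite and can be renumbered arithmetically by $\omega$. $\square$

**Example 4 ($\Diamond_x$ and $\Diamond_\uparrow$ differ).** Write $n^{M_0}$ for the numeral $n$ in $M_0$, and put $D=\{n\in\omega: M_0\not\models n^{M_0}\,\varepsilon\,n\}$, where the second $n$ is the *domain element* $n$. Then $D$ is arithmetical. If $D=R_{M_0}(c)$ for a domain element $c$, then $c\in D\iff M_0\models c^{M_0}\,\varepsilon\,c\iff c\notin D$, a contradiction. So $D\notin\mathrm{SSy}(M_0)$. With $A(X)$ the predicate $X=D$ and $\varphi=\exists c\,A^{\mathrm{St}}(c)$, we have $M_0\models\Diamond_x\varphi$ and $M_0\models\neg\Diamond_\uparrow\varphi$.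

So $\psi=\Diamond_x\varphi$ is the wrong choice in general. For this $\varphi$ a correct choice is $\psi=(\forall y\,\mathrm{St}(y)\wedge\Diamond_x\varphi)\vee(\exists y\,\neg\mathrm{St}(y)\wedge\varphi)$: the standard and the nonstandard case are told apart by $\mathrm{St}$, and in the nonstandard case $M$ already knows what its end-extensions think. The following theorem says that some such $\psi$ always exists.

**Theorem A.** For every $\varphi(\bar x)\in\mathcal L^{\Diamond_x}_{\rm arith}$ there is (effectively) a $\psi(\bar x)\in\mathcal L^{\Diamond_x}_{\rm arith}$ with $M\models\Diamond_\uparrow\varphi(\bar a)\iff M\models\psi(\bar a)$ for all models of arithmetic $M$, of any cardinality, and all $\bar a\in M$. Hence every formula of the language with both modalities $\Diamond_x,\Diamond_\uparrow$ is equivalent, in all models of arithmetic, to an $\mathcal L^{\Diamond_x}_{\rm arith}$-formula. For first-order arithmetic $\varphi$, one has simply $\Diamond_\uparrow\varphi\equiv\Diamond_x\varphi$.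

**Theorem B.** (1) On nonstandard models, $\mathcal L^{\Diamond_\uparrow}_{\rm arith}$ has exactly the expressive power of first-order arithmetic augmented by a predicate for the standard cut. (2) $\Diamond_x$ is not expressible in $\mathcal L^{\Diamond_\uparrow}_{\rm arith}$: some formula $\Diamond_x\exists c\,\alpha$ with $\alpha\in\mathcal L^{\Diamond_x}_{\rm arith}$ is, already on a single nonstandard model, equivalent to no $\mathcal L^{\Diamond_\uparrow}_{\rm arith}$-formula. So $\mathcal L^{\Diamond_x}_{\rm arith}$ is strictly more expressive.

The plan for Theorem A: $M$ cannot quantify over its end-extensions $N$, but it can quantify over its own elements, and these code reals. We find data about $(N,\bar a)$ that fit into a single real coded in $M$ and that, together with something $M$ shares with $N$, decide whether $N\models\varphi(\bar a)$. The real is a type of bounded complexity.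

## 3. Types of bounded complexity, and realizing them in end-extensions

**Fact 6 (partial satisfaction).** Let $\Gamma_0=\Delta_0$, and let $\Gamma_{m+1}$ be the closure of $\Gamma_m\cup\{\exists z\,\theta:\theta\in\Gamma_m\}$ under $\neg,\wedge$. Formulas in $\Gamma_m$ are effectively PA-equivalent to $\Sigma_{m+1}$ formulas. Let $\Gamma^n_m$ be the set of formulas of $\Gamma_m$ with free variables among $x_1,\dots,x_n$. There are arithmetic formulas $\mathrm{Sat}^n_m(u,\bar x)$ with $\mathrm{PA}\vdash\mathrm{Sat}^n_m(\ulcorner\theta\urcorner,\bar x)\leftrightarrow\theta(\bar x)$ for each $\theta\in\Gamma^n_m$.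

For instance, $\Gamma_1$ consists of the Boolean combinations of $\Delta_0$ formulas and formulas $\exists z\,\delta$ with $\delta\in\Delta_0$. Below, "$\Sigma_1$ formula" in a type means one literally of the form $\exists z\,\delta$ with $\delta\in\Delta_0$; these are in $\Gamma_m$ for all $m\ge1$.

**Definition (types).** $\mathrm{tp}^N_m(\bar a)=\{\ulcorner\theta\urcorner:\theta\in\Gamma^n_m,\ N\models\theta(\bar a)\}$ for $\bar a\in N^n$.

If $N$ is nonstandard, this real lies in $\mathrm{SSy}(N)$: take $k$ nonstandard; by Fact 2 there is $c$ with $\forall i<k\,(i\,\varepsilon\,c\leftrightarrow i\in\Gamma^n_m\wedge\mathrm{Sat}^n_m(i,\bar a))$, and $R_N(c)=\mathrm{tp}^N_m(\bar a)$.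

**Definition (three arithmetical predicates of reals).**

* $\mathrm{CT}^n_m(R)$: $R\subseteq\Gamma^n_m$, $R$ contains exactly one of $\theta,\neg\theta$ for each $\theta\in\Gamma^n_m$, and $R$ is closed under $\wedge$.
* $\mathrm{Ext}^n_m(R,R')$, for $m\ge2$: $\mathrm{CT}^{n+1}_{m-1}(R')$, and $\exists x_{n+1}\theta\in R$ for every $\theta\in R'$.
* $\mathrm{Poss}^n_m(R,R')$, for $m\ge1$: $\mathrm{CT}^n_m(R')$, and $\mathrm{PA}^+\cup R'\cup\{\sigma\in R:\sigma\text{ is }\Sigma_1\}$ is consistent, with $x_1,\dots,x_n$ read as new constants.

All three are arithmetical, because $\mathrm{PA}^+$ is c.e.; by (2) their $\mathrm{St}$-versions express the true predicates in every model. If $\mathrm{CT}^n_m(R)$ and $N\models\theta(\bar a)$ for all $\theta\in R$, then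
$$\mathrm{tp}^N_m(\bar a)=R,\tag{3}$$
since a $\theta\in\Gamma^n_m$ outside $R$ has $\neg\theta\in R$.

Examples. For $\bar a,b\in N$ and $m\ge2$ we have $\mathrm{Ext}^n_m(\mathrm{tp}^N_m(\bar a),\mathrm{tp}^N_{m-1}(\bar a,b))$, since $\theta(\bar a,b)$ implies $\exists x_{n+1}\theta$, a formula in $\Gamma^n_m$. For any extension $M\subseteq N\models\mathrm{PA}^+$ and $\bar a\in M$,
$$\mathrm{Poss}^n_m(\mathrm{tp}^M_m(\bar a),\mathrm{tp}^N_m(\bar a)),\tag{4}$$
witnessed by $N$ itself, since $\Sigma_1$ formulas go up. On the other hand, if $M\models\neg\mathrm{Con}(\mathrm{PA})$ and $R=\mathrm{tp}^M_1(\emptyset)$, then $\mathrm{Poss}^0_1(R,R')$ fails whenever $R'$ contains the negation of the $\Sigma_1$ form of $\neg\mathrm{Con}(\mathrm{PA})$.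

Condition (4) is necessary for $\mathrm{tp}^N_m(\bar a)$ to arise in an extension. Among coded types it is also sufficient, even for end-extensions. The proof is the proof of Proposition 1 with a coded theory in place of a single formula.

**Lemma 5.** Let $M$ be a nonstandard model of arithmetic, $\bar a\in M^n$, $m\ge1$, $R\in\mathrm{SSy}(M)$, and suppose $\mathrm{Poss}^n_m(\mathrm{tp}^M_m(\bar a),R)$. Then $M$ has an end-extension $N\models\mathrm{PA}^+$ with $\mathrm{tp}^N_m(\bar a)=R$.

**Proof.** Let $R=R_M(w)$ with $w\in M$. In $M$ put
$$S_k=T_k\cup\{\theta(\underline{\bar a}):\ulcorner\theta\urcorner<k,\ \ulcorner\theta\urcorner\,\varepsilon\,w,\ \theta\text{ a formula in }x_1,\dots,x_n\}.$$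

**Step 1: $M\models\mathrm{Con}(S_k)$ for each $k\in\omega$.** The purpose is to prepare for overspill. Let $\tau$ be the conjunction of the finitely many $\theta\in R$ with number below $k$, and let $\chi(\bar x)$ be the $\Pi_1$ formula $\mathrm{Con}(\ulcorner\bigwedge T_k\wedge\tau(\dot{\bar x})\urcorner)$. For standard $k$, $\mathrm{Con}(S_k)$ is equivalent in $M$ to $\chi(\bar a)$. Suppose $M\models\neg\chi(\bar a)$. Then the $\Sigma_1$ form of $\neg\chi$ is in $\mathrm{tp}^M_m(\bar a)$. By $\mathrm{Poss}$ there are $L\models\mathrm{PA}^+$ and $\bar c\in L$ that satisfy all of $R$ and also $\neg\chi(\bar c)$. But $L\models\bigwedge T_k\wedge\tau(\bar c)$, so $L\models\chi(\bar c)$ by Fact 3, a contradiction.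

**Step 2: build $N$.** By overspill $M\models\mathrm{Con}(S_k)$ for some nonstandard $k$. Fact 4 gives an end-extension $N$ satisfying all $\mathrm{ax}(i)$, $i\in\omega$, and all $\theta(\bar a)$ with $\theta\in R$. Now use (3). $\square$

So $M$ can describe exactly which types $\bar a$ has in its end-extensions: they are the $R\in\mathrm{SSy}(M)$ with $\mathrm{Poss}^n_m(\mathrm{tp}^M_m(\bar a),R)$. It remains to decide $\varphi$ from the type.

## 4. What must two models share, besides the type?

By Example 4 the type alone does not decide modal formulas: if $M_0\preceq N$ and $N$ codes $D$, then $M_0$ and $N$ have the same types over $\emptyset$, but $\exists c\,A^{\mathrm{St}}(c)$ is false in $M_0$ and true in $N$. A natural proposal is that the type together with the standard system suffices. One would prove, by induction on $\varphi$: if $\mathrm{SSy}(N)=\mathrm{SSy}(K)$ and $\rho\in K$ codes $\mathrm{tp}^N_m(\bar a)$, then $K$ can read off from $\rho$ whether $N\models\varphi(\bar a)$.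

For $\mathcal L^{\Diamond_\uparrow}_{\rm arith}$ this works, and it will give Theorem B(1), because end-extensions keep the standard system. For $\Diamond_x$ the induction asks for more: given $N\subseteq N'$, we need an extension $K'$ of $K$ with $\mathrm{SSy}(K')=\mathrm{SSy}(N')$. Compactness gives some $K'\succeq K$ with $\mathrm{SSy}(K')\supseteq\mathrm{SSy}(N')$, but it gives no control over the other reals that $K'$ codes. If we adjoin codes and close under Skolem functions, each Skolem function of $K$ may produce new reals, and equality of standard systems says nothing about how the Skolem functions of $K$ relate to $N$. This is the exact point where the argument stops. I do not claim that the proposal is false; we strengthen the relation between $N$ and $K$ until this step goes through.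

What end-extensions keep is more than the standard system: they keep a whole nonstandard initial segment.

**Definition (same germ above the standard cut).** For nonstandard models $N,K$ of PA write $N\sim K$ if there are nonstandard $d\in N$, $d'\in K$ and a bijection $h:[0,d]^N\to[0,d']^K$ with $h(d)=d'$ such that $N\models\theta(\bar a)\iff K\models\theta(h(\bar a))$ for every $\Delta_0$ formula $\theta$ and all $\bar a\in[0,d]^N$.

**Lemma 6.** $\sim$ is an equivalence relation. If $N$ is nonstandard and $N'$ is an end-extension of $N$ (both models of PA), then $N\sim N'$. If $N\sim K$, then $\mathrm{SSy}(N)=\mathrm{SSy}(K)$.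

**Proof.** Reflexivity and symmetry are clear. The map $h$ preserves $<$, and it fixes each standard number $n$, because "$x=n$" is $\Delta_0$. So for $d_1\le d$ it restricts to a bijection $[0,d_1]\to[0,h(d_1)]$, and $h(d_1)$ is nonstandard if and only if $d_1$ is. Given also $g:[0,b]^K\to[0,b']^L$ witnessing $K\sim L$, restrict both maps so that they meet at $\min(d',b)$ and compose: this gives transitivity. For an end-extension, take any nonstandard $d\in N$; then $[0,d]^N=[0,d]^{N'}$, and the identity works by Fact 1. Finally, a real in $\mathrm{SSy}(N)$ has a code $c\le d$. Since $n\,\varepsilon\,x$ is $\Delta_0$ and $h$ fixes $n$, $R_K(h(c))=R_N(c)$. The other inclusion is symmetric. $\square$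

A non-example: the models $M_0$ and $N$ at the start of this section satisfy $M_0\preceq N$ but not $M_0\sim N$, as their standard systems differ. So passing to arbitrary extensions changes the germ, and what we need is that the change can be copied.

## 5. Amalgamation near the standard cut

**Lemma 7.** Let $N\sim K$ be nonstandard models of PA and let $N\subseteq N'\models\mathrm{PA}$. Then there is $K'\succeq K$ with $K'\sim N'$.

The thought behind the proof: choose $e$ so small that all definable relations on $[0,e]$ have codes below $d$. Then the relations on $[0,e]$ definable in $N$ and those definable in $K$ are the *same* family, coded by the common segment. The new elements of $[0,e]^{N'}$ are described by which coded relations they satisfy. We adjoin to $K$ elements with this description; the Skolem functions of $K$, cut off at $e$, are themselves coded relations, so $N'$ already contains their values. That is the control that was missing in Section 4.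

**Proof.**

**Step 1: set up the shared segment.** Replacing $K$ by an isomorphic copy, assume $h$ is the identity on $D:=[0,d]^N=[0,d]^K$. (The set $D$ here is unrelated to Example 4. Note that $D\subseteq N'$, but $D$ need not be initial in $N'$.) Then:

(i) a $\Delta_0$ statement with parameters in $D$ holds in $N$ iff it holds in $K$ (by $h$), and iff it holds in $N'$ (by Fact 1).

For standard $u$ the number $2^{(u+2)^u}$ is standard, so $\le d$ in $N$. By overspill fix a nonstandard $e\in N$ with $2^{(e+2)^e}\le d$; in particular $e\in D$. For $k\in\omega$ put $E_k=(e+1)^k$ and, for $\bar x\in[0,e]^k$,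
$$\langle\bar x\rangle=x_1+x_2(e+1)+\dots+x_k(e+1)^{k-1}<E_k.$$
For fixed $k$ this is a term in $\bar x,e$, injective on $[0,e]^k$. In $N$ we have $E_k\le(e+2)^e$, so $2^{E_k}\le d$. This is the $\Delta_0$ statement $\exists p,q\le d\,(q=(e+1)^k\wedge p=2^q)$, so it also holds in $K$ by (i).

(ii) For every $A\subseteq[0,e]^k$ definable with parameters in $N$ (respectively in $K$) there is $\alpha\in D$ with $\forall\bar x\le e\,(\langle\bar x\rangle\,\varepsilon\,\alpha\leftrightarrow\bar x\in A)$ in $N$ (respectively in $K$). Indeed, $\{\langle\bar x\rangle:\bar x\in A\}$ is a definable subset of $[0,E_k)$, so by Fact 2 it has a code $\alpha<2^{E_k}\le d$.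

**Step 2: describe the new small elements to $K$.** Let $C=[0,e]^{N'}$. With a new constant $\dot c$ for each $c\in C$, let $\Theta$ be
$$\mathrm{ElDiag}(K)\cup\{\dot c_1,\dots,\dot c_k\le e\ \wedge\ \langle\dot c_1,\dots,\dot c_k\rangle\,\varepsilon\,\alpha\;:\;k\in\omega,\ \bar c\in C^k,\ \alpha\in D,\ N'\models\langle\bar c\rangle\,\varepsilon\,\alpha\}.$$

**Step 3: $\Theta$ is consistent.** Consider finitely many of the new conditions. List the distinct elements involved as $\bar c=(c_1,\dots,c_k)$; the conditions are $\langle\dot{\bar c}_{s_j}\rangle\,\varepsilon\,\alpha_j$ with tuples $\bar c_{s_j}$ of entries of $\bar c$. We merge them into one. By (ii) in $N$ pick $\beta\in D$ with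
$$\forall\bar x\le e\,\Big(\langle\bar x\rangle\,\varepsilon\,\beta\leftrightarrow\bigwedge_j\langle\bar x_{s_j}\rangle\,\varepsilon\,\alpha_j\Big).$$
This is a $\Delta_0$ statement with parameters in $D$, so by (i) it holds in $K$ and in $N'$. Since each $N'\models\langle\bar c_{s_j}\rangle\,\varepsilon\,\alpha_j$, we get $N'\models\langle\bar c\rangle\,\varepsilon\,\beta$, hence $N'\models\exists\bar x\le e\;\langle\bar x\rangle\,\varepsilon\,\beta$. By (i) this holds in $K$. A witness in $K$ interprets the constants so that all the chosen conditions hold in $K$.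

**Step 4: define $K'$ and transfer membership both ways.** Let $K'$ be the Skolem hull of $K\cup\{\dot c:c\in C\}$ in a model of $\Theta$. As PA has definable Skolem functions, the hull is an elementary submodel; so $K\preceq K'$ and $K'\models\Theta$. (We take the hull in order to have no superfluous elements below $e$.)

(iii) For $\bar c\in C^k$ and $\alpha\in D$: $N'\models\langle\bar c\rangle\,\varepsilon\,\alpha\iff K'\models\langle\dot{\bar c}\rangle\,\varepsilon\,\alpha$.

"$\Rightarrow$" is in $\Theta$. For "$\Leftarrow$" take, by (ii) in $N$, $\alpha^*\in D$ with $\forall\bar x\le e\,(\langle\bar x\rangle\,\varepsilon\,\alpha^*\leftrightarrow\neg\,\langle\bar x\rangle\,\varepsilon\,\alpha)$. By (i) this holds in $N,K,N'$, and it holds in $K'$ as $K\preceq K'$. If $N'\not\models\langle\bar c\rangle\,\varepsilon\,\alpha$, then $N'\models\langle\bar c\rangle\,\varepsilon\,\alpha^*$, so $K'\models\langle\dot{\bar c}\rangle\,\varepsilon\,\alpha^*$, so $K'\not\models\langle\dot{\bar c}\rangle\,\varepsilon\,\alpha$.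

**Step 5: the map $h':[0,e]^{N'}\to[0,e]^{K'}$, $c\mapsto\dot c$, preserves $\Delta_0$ formulas and is injective.** Given a $\Delta_0$ formula $\theta(x_1,\dots,x_k)$, pick by (ii) in $N$ some $\alpha\in D$ with $\forall\bar x\le e\,(\langle\bar x\rangle\,\varepsilon\,\alpha\leftrightarrow\theta(\bar x))$. This is $\Delta_0$ with parameters in $D$, so it holds in $K$ and $N'$, and hence in $K'$. With (iii),
$$N'\models\theta(\bar c)\iff N'\models\langle\bar c\rangle\,\varepsilon\,\alpha\iff K'\models\langle\dot{\bar c}\rangle\,\varepsilon\,\alpha\iff K'\models\theta(\dot{\bar c}).$$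
Taking $\theta$ to be $x_1=x_2$ gives injectivity.

**Step 6: $h'$ is surjective.** This is where the codes of $K$-definable relations are used. Let $y\in K'$ with $y\le e$. Then $y=F(\dot c_1,\dots,\dot c_k)$ for some $\bar c\in C^k$ and some total function $F$ definable in $K$ with parameters from $K$ (evaluated in $K'$ by the same definition). By (ii) *in $K$* pick $\alpha\in D$ coding
$$\{(\bar x,z)\in[0,e]^{k+1}:z=\min(F(\bar x),e)\}.$$
The $\Delta_0$ statement $\forall\bar x\le e\,\exists z\le e\;\langle\bar x,z\rangle\,\varepsilon\,\alpha$ holds in $K$, hence in $N'$ by (i). So there is $c\in C$ with $N'\models\langle\bar c,c\rangle\,\varepsilon\,\alpha$. By (iii), $K'\models\langle\dot{\bar c},\dot c\rangle\,\varepsilon\,\alpha$. Since $K\preceq K'$, $\alpha$ codes the graph of $\min(F,e)$ in $K'$ too, so $\dot c=\min(F(\dot{\bar c}),e)=\min(y,e)=y$.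

**Step 7: conclude.** By Steps 5 and 6, $h'$ is an order-isomorphism between intervals with largest element $e$, so $h'(e)=e$. The element $e$ is nonstandard in $N$, hence in $N'$, and also in $K$ and $K'$. So $h'$ witnesses $N'\sim K'$. $\square$

If $K\models\mathrm{PA}^+$, then $K'\models\mathrm{PA}^+$, since $K\preceq K'$.

## 6. One model evaluates formulas for another

After renaming bound variables, formulas of $\mathcal L^{\Diamond_x}_{\rm arith}$ *in context $n$* (free variables among $x_1,\dots,x_n$) are built from atomic formulas by $\neg,\wedge,\Diamond_x$ within context $n$, and by $\exists x_{n+1}\varphi$ with $\varphi$ in context $n+1$. Put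
$$m(\text{atomic})=1,\quad m(\neg\varphi)=m(\Diamond_x\varphi)=m(\varphi),\quad m(\varphi\wedge\varphi')=\max(m(\varphi),m(\varphi')),\quad m(\exists x_{n+1}\varphi)=m(\varphi)+1.$$

**Definition (translation).** For $m\ge m(\varphi)$ define $\mathcal L^{\Diamond_x}_{\rm arith}$-formulas $\varphi^{[m]}(v)$:

* for atomic $\varphi$, $\varphi^{[m]}(v)$ is $\ulcorner\varphi\urcorner\,\varepsilon\,v$; the translation commutes with $\neg$ and $\wedge$;
* $(\exists x_{n+1}\varphi)^{[m]}(v):=\exists w\,\big((\mathrm{Ext}^n_m)^{\mathrm{St}}(v,w)\wedge\varphi^{[m-1]}(w)\big)$;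
* $(\Diamond_x\varphi)^{[m]}(v):=\Diamond_x\exists w\,\big((\mathrm{Poss}^n_m)^{\mathrm{St}}(v,w)\wedge\varphi^{[m]}(w)\big)$.

For example, for $\varphi(x_1)=\exists x_2\,\Diamond_x(x_2+x_2=x_1)$ we have $m(\varphi)=2$, and $\varphi^{[2]}(v)$ is
$$\exists w\Big((\mathrm{Ext}^1_2)^{\mathrm{St}}(v,w)\wedge\Diamond_x\exists w'\big((\mathrm{Poss}^2_1)^{\mathrm{St}}(w,w')\wedge\ulcorner x_2+x_2=x_1\urcorner\,\varepsilon\,w'\big)\Big).$$
The elements $\bar a$ have disappeared; only codes of their types remain. This is why the formula can be evaluated in a model $K$ that does not contain $\bar a$. The modal clause keeps a $\Diamond_x$ in front: when $N$ moves to $N'$, the evaluating model moves along, by Lemma 7.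

**Lemma 8 (Main Lemma).** Let $\varphi$ be in context $n$ and $m\ge m(\varphi)$. For all nonstandard models of arithmetic $N\sim K$, all $\bar a\in N^n$ and all $\rho\in K$ with $R_K(\rho)=\mathrm{tp}^N_m(\bar a)$:
$$N\models\varphi(\bar a)\iff K\models\varphi^{[m]}(\rho).$$

**Proof.** Induction on $\varphi$, for all $N,K,\bar a,\rho,m$ simultaneously.

**Atomic and Boolean cases.** For atomic $\varphi$ we have $\varphi\in\Gamma^n_m$, and $K\models\ulcorner\varphi\urcorner\,\varepsilon\,\rho$ iff $\ulcorner\varphi\urcorner\in\mathrm{tp}^N_m(\bar a)$ iff $N\models\varphi(\bar a)$. The cases $\neg,\wedge$ follow at once from the induction hypothesis.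

**Case $\exists x_{n+1}\varphi$, left to right: pass from an element to its type.** Let $N\models\varphi(\bar a,b)$ and $t=\mathrm{tp}^N_{m-1}(\bar a,b)$. Then $t\in\mathrm{SSy}(N)=\mathrm{SSy}(K)$ by Lemma 6; let $w\in K$ code $t$. As noted in Section 3, $\mathrm{Ext}^n_m(R_K(\rho),t)$ holds, and $K\models\varphi^{[m-1]}(w)$ by induction.

**Case $\exists x_{n+1}\varphi$, right to left: realize a coded type by an element.** Let $w\in K$ be a witness and $t=R_K(w)\in\mathrm{SSy}(K)=\mathrm{SSy}(N)$; let $w'\in N$ code $t$. For $k\in\omega$ the conjunction $\theta_k$ of the members of $t$ below $k$ lies in $t$ (if there are none, the next display is trivial). So $\exists x_{n+1}\theta_k\in R_K(\rho)=\mathrm{tp}^N_m(\bar a)$. Hence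
$$N\models\exists y\,\forall i<k\,\big(i\,\varepsilon\,w'\wedge i\in\Gamma^{n+1}_{m-1}\to\mathrm{Sat}^{n+1}_{m-1}(i,\bar a,y)\big).$$
By overspill this holds for some nonstandard $k$; let $b\in N$ be a witness $y$. Then $(\bar a,b)$ satisfies all of $t$, so $\mathrm{tp}^N_{m-1}(\bar a,b)=t$ by (3). By induction $N\models\varphi(\bar a,b)$.

**Case $\Diamond_x\varphi$, left to right: copy the extension of $N$ on the side of $K$.** Let $N\subseteq N'\models\mathrm{PA}^+$ with $N'\models\varphi(\bar a)$. By Lemma 7 there is $K'\succeq K$ with $K'\sim N'$. Let $t=\mathrm{tp}^{N'}_m(\bar a)\in\mathrm{SSy}(N')=\mathrm{SSy}(K')$ and let $w\in K'$ code $t$. Since $R_{K'}(\rho)=R_K(\rho)=\mathrm{tp}^N_m(\bar a)$, (4) gives $\mathrm{Poss}^n_m(R_{K'}(\rho),t)$, so $K'\models(\mathrm{Poss}^n_m)^{\mathrm{St}}(\rho,w)$ by (2). By induction for $N'\sim K'$, $K'\models\varphi^{[m]}(w)$. So $K\models(\Diamond_x\varphi)^{[m]}(\rho)$.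

**Case $\Diamond_x\varphi$, right to left: copy the germ, then correct the type.** Let $K\subseteq K'\models\mathrm{PA}^+$ and $w\in K'$ with $K'\models(\mathrm{Poss}^n_m)^{\mathrm{St}}(\rho,w)\wedge\varphi^{[m]}(w)$, and let $t=R_{K'}(w)$. By Lemma 7 with the roles of $N,K$ exchanged, there is $N''\succeq N$ with $N''\sim K'$. Now $N''$ has the right germ, but $\bar a$ may have the wrong type in it. We have $t\in\mathrm{SSy}(K')=\mathrm{SSy}(N'')$, and $\mathrm{tp}^{N''}_m(\bar a)=\mathrm{tp}^N_m(\bar a)=R_{K'}(\rho)$ because $N\preceq N''$. So $\mathrm{Poss}^n_m(\mathrm{tp}^{N''}_m(\bar a),t)$. By Lemma 5, $N''$ has an end-extension $N'\models\mathrm{PA}^+$ with $\mathrm{tp}^{N'}_m(\bar a)=t$. By Lemma 6, $N'\sim N''\sim K'$. By induction $N'\models\varphi(\bar a)$, and $N\subseteq N'$. So $N\models\Diamond_x\varphi(\bar a)$. $\square$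

## 7. Proof of Theorem A

Let $\varphi(\bar x)\in\mathcal L^{\Diamond_x}_{\rm arith}$ be in context $n$, and $m=m(\varphi)$. Let $\mathrm{Tp}(v,\bar x)$ say that $v$ codes the type of $\bar x$ in the current model:
$$\mathrm{Tp}(v,\bar x):=\forall i\,\big(\mathrm{St}(i)\to(i\,\varepsilon\,v\leftrightarrow i\in\Gamma^n_m\wedge\mathrm{Sat}^n_m(i,\bar x))\big).$$
Put
$$\psi(\bar x):=\big(\forall y\,\mathrm{St}(y)\wedge\Diamond_x\varphi(\bar x)\big)\vee\Big(\exists y\,\neg\mathrm{St}(y)\wedge\exists v\,\exists w\,\big(\mathrm{Tp}(v,\bar x)\wedge(\mathrm{Poss}^n_m)^{\mathrm{St}}(v,w)\wedge\varphi^{[m]}(w)\big)\Big).$$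
This is an $\mathcal L^{\Diamond_x}_{\rm arith}$-formula, obtained effectively from $\varphi$. Let $M$ be a model of arithmetic and $\bar a\in M^n$.

**Step 1: $M$ standard.** By Lemma 2 only the first disjunct matters. Every extension of $\mathbb N$ to a model of arithmetic is an end-extension, so $\Diamond_\uparrow\varphi(\bar a)\iff\Diamond_x\varphi(\bar a)\iff\psi(\bar a)$.

**Step 2: $M$ nonstandard, from $\Diamond_\uparrow\varphi(\bar a)$ to $\psi(\bar a)$.** Let $N$ be an end-extension of $M$ with $N\models\mathrm{PA}^+$ and $N\models\varphi(\bar a)$. By Lemma 6, $N\sim M$. Let $v\in M$ code $\mathrm{tp}^M_m(\bar a)$, and let $w\in M$ code $\mathrm{tp}^N_m(\bar a)\in\mathrm{SSy}(N)=\mathrm{SSy}(M)$. By (4) and (2), $M\models(\mathrm{Poss}^n_m)^{\mathrm{St}}(v,w)$. Lemma 8 with $K=M$ gives $M\models\varphi^{[m]}(w)$: the small model $M$ evaluates $\varphi$ on behalf of $N$. So $M\models\psi(\bar a)$.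

**Step 3: $M$ nonstandard, from $\psi(\bar a)$ to $\Diamond_\uparrow\varphi(\bar a)$.** Let $v,w\in M$ witness the second disjunct, and $t=R_M(w)$. Then $R_M(v)=\mathrm{tp}^M_m(\bar a)$ and $\mathrm{Poss}^n_m(\mathrm{tp}^M_m(\bar a),t)$. By Lemma 5, $M$ has an end-extension $N\models\mathrm{PA}^+$ with $\mathrm{tp}^N_m(\bar a)=t$. Since $N\sim M$, Lemma 8 with $K=M$ gives $N\models\varphi(\bar a)$. So $M\models\Diamond_\uparrow\varphi(\bar a)$.

**Step 4: the other claims.** In a formula with both modalities, replace subformulas $\Diamond_\uparrow\varphi$ by $\mathcal L^{\Diamond_x}_{\rm arith}$-equivalents, from the inside out; the equivalences hold in all models of arithmetic, so the replacement is sound inside modal operators. The claim on first-order arithmetic $\varphi$ is Proposition 1. $\blacksquare$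

No step used any bound on the cardinality of the models.

## 8. Proof of Theorem B

**Part (1), from the predicate to the modality.** By Lemma 2 the standard cut is defined by the $\mathcal L^{\Diamond_\uparrow}_{\rm arith}$-formula $\Box_\uparrow\mathrm{Con}(T_x)$, so first-order formulas with a predicate for the cut translate into $\mathcal L^{\Diamond_\uparrow}_{\rm arith}$.

**Part (1), from the modality to the predicate.** For $\varphi\in\mathcal L^{\Diamond_\uparrow}_{\rm arith}$ define $m(\varphi)$ and $\varphi^{[m]}$ as in Section 6, now treating $\mathrm{St}$ as a predicate symbol for $\omega$, and with the modal clause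
$$(\Diamond_\uparrow\varphi)^{[m]}(v):=\exists w\,\big((\mathrm{Poss}^n_m)^{\mathrm{St}}(v,w)\wedge\varphi^{[m]}(w)\big).$$
No modality is left, because $\mathrm{SSy}$ does not change in end-extensions and so the evaluating model need not move. These formulas are first-order in arithmetic plus $\mathrm{St}$.

*Claim.* If $N,K$ are nonstandard models of arithmetic with $\mathrm{SSy}(N)=\mathrm{SSy}(K)$, $m\ge m(\varphi)$ and $R_K(\rho)=\mathrm{tp}^N_m(\bar a)$, then $N\models\varphi(\bar a)\iff(K,\omega)\models\varphi^{[m]}(\rho)$.

The proof is by induction on $\varphi$. In the non-modal cases of Lemma 8, $N\sim K$ was used only through $\mathrm{SSy}(N)=\mathrm{SSy}(K)$, so those arguments apply verbatim. Consider $\Diamond_\uparrow\varphi$. If $N'\models\mathrm{PA}^+$ is an end-extension of $N$ with $N'\models\varphi(\bar a)$, then $\mathrm{SSy}(N')=\mathrm{SSy}(N)=\mathrm{SSy}(K)$ by Lemma 6. So $\mathrm{tp}^{N'}_m(\bar a)$ has a code $w\in K$; $\mathrm{Poss}^n_m(R_K(\rho),R_K(w))$ holds by (4); and $(K,\omega)\models\varphi^{[m]}(w)$ by induction for $(N',K)$. Conversely, let $w\in K$ be a witness. Then $R_K(w)\in\mathrm{SSy}(K)=\mathrm{SSy}(N)$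 and $\mathrm{Poss}^n_m(\mathrm{tp}^N_m(\bar a),R_K(w))$. Lemma 5 applied to $N$ gives an end-extension $N'\models\mathrm{PA}^+$ with $\mathrm{tp}^{N'}_m(\bar a)=R_K(w)$. Again $\mathrm{SSy}(N')=\mathrm{SSy}(K)$, so induction for $(N',K)$ gives $N'\models\varphi(\bar a)$. This proves the claim.

With $N=K=M$ and $m=m(\varphi)$: on nonstandard $M$, $\varphi(\bar x)$ is equivalent to $\exists v\,(\mathrm{Tp}(v,\bar x)\wedge\varphi^{[m]}(v))$, which is first-order in $(M,\omega)$.

**Part (2), a formula that detects infinite paths.** Let $(\mathcal T_n)_{n\in\omega}$ be the standard enumeration of computable trees on $\omega$. To be concrete, let a finite sequence $s$ of length $\ell$ be in $\mathcal T_n$ iff the $n$-th program, run for $\ell$ steps, halts on no initial segment of $s$. This is closed under initial segments, and if the $n$-th program halts exactly on the complement of a computable tree $\mathcal T$, then $\mathcal T_n$ and $\mathcal T$ have the same infinite paths. It is a textbook fact that $\{n:\mathcal T_n\text{ has an infinite path}\}$ is $\Sigma^1_1$-complete. Hence it is not arithmetical: otherwise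 every $\Sigma^1_1$ set would be arithmetical, but the set of true arithmetic sentences is $\Sigma^1_1$ and not arithmetical.

Let $A(X,n)$ be the arithmetical predicate "$X$ codes the graph of an infinite path through $\mathcal T_n$", and put
$$\kappa(x):=\Diamond_x\exists c\,A^{\mathrm{St}}(c,x).$$
In any model of arithmetic $M$ and for $n\in\omega$: $M\models\kappa(n)$ iff $\mathcal T_n$ has an infinite path. Indeed, if an extension of $M$ contains $c$ with $A^{\mathrm{St}}(c,n)$, then by (2) the real coded by $c$ is the graph of a true path. Conversely, if $\mathcal T_n$ has a path, then its graph is coded in some elementary extension of $M$, as shown in Section 2.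

**Part (2), a model with little definability.** Take $M_0$ from Lemma 3. Its standard cut is the range of $n\mapsto n^{M_0}$, which is arithmetical. Quantifiers over $M_0$ are quantifiers over $\omega$, so for every formula $\chi(x)$ first-order in $(M_0,\omega)$, even with parameters, the set $\{n\in\omega:(M_0,\omega)\models\chi(n^{M_0})\}$ is arithmetical. By part (1), every subset of $\omega$ defined over $M_0$ by an $\mathcal L^{\Diamond_\uparrow}_{\rm arith}$-formula (even with parameters) is arithmetical. But $\kappa$ defines on $\omega$ a set that is not. Hence $\kappa$ is not equivalent over $M_0$ to any $\mathcal L^{\Diamond_\uparrow}_{\rm arith}$-formula.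

**Part (2), the outer operator is responsible.** The inner formula $\exists c\,A^{\mathrm{St}}(c,x)$ is itself expressible in $\mathcal L^{\Diamond_\uparrow}_{\rm arith}$, in all models, because $\mathrm{St}$ is. So it is the outer $\Diamond_x$ that $\mathcal L^{\Diamond_\uparrow}_{\rm arith}$ cannot express. Together with Theorem A, by which every $\mathcal L^{\Diamond_\uparrow}_{\rm arith}$-formula has an $\mathcal L^{\Diamond_x}_{\rm arith}$-equivalent, this shows that $\mathcal L^{\Diamond_x}_{\rm arith}$ is strictly more expressive. $\blacksquare$
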